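\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Stationary large deviations of reflected Brownian motion in an orthant:\\ a counterexample in dimension four}


\begin{abstract}
For a semimartingale reflected Brownian motion in the orthant $\mathbb{R}^d_+$ with completely-$\mathcal S$ reflection matrix and a stationary distribution $\pi$, one expects the tails of $\pi$ to satisfy a large deviations principle whose rate function $I$ is given by a variational problem over reflected paths. We show that this is false in every dimension $d\ge 4$, even with identity covariance and a nonnegative reflection matrix. The variational problem admits a cheap path that stays on an edge, while with the same driving path the reflected dynamics can also spiral away from that edge. An exponential functional built from three linear functions shows that the stationary process pays strictly more than $I$. In the other direction, we prove that $I$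 is linear, and the principle true, for skew-symmetric data with $R^{-1}\theta<0$ in every dimension.
\end{abstract}

\section{The question and the results}

\subsection{Reflected Brownian motion}

Let $d\ge1$, let $\theta\in\mathbb{R}^d$, let $\Gamma$ be a positive definite $d\times d$ covariance matrix, and let $R$ be a $d\times d$ matrix with columns $R^1,\dots,R^d$. Vector inequalities are componentwise, a prime denotes transposition, and $|\cdot|$ is the Euclidean norm. The matrix $R$ is \emph{completely-$\mathcal S$} if for every principal submatrix $\tilde R$ of $R$ there is a vector $x\ge0$ with $\tilde Rx>0$.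

A \emph{semimartingale reflected Brownian motion} (SRBM) with data $(\theta,\Gamma,R)$ and initial distribution $\nu$ on $\mathbb{R}^d_+$ is an adapted $d$-dimensional process $Z$ on a filtered probability space $(\Omega,\mathcal F,\{\mathcal F_t\},\mathbb{P}_\nu)$ such that, $\mathbb{P}_\nu$-a.s.\ where appropriate,
\begin{enumerate}
\item[(i)] $Z$ has continuous paths in $\mathbb{R}^d_+$;
\item[(ii)] $Z=X+RY$;
\item[(iii)] $X$ is a Brownian motion with drift $\theta$ and covariance matrix $\Gamma$, $X(0)$ has distribution $\nu$, and $X(t)-X(0)-\theta t$ is an $\{\mathcal F_t\}$-martingale;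
\item[(iv)] $Y$ is adapted, and each $Y_j$ is continuous and nondecreasing with $Y_j(0)=0$ and increases only when $Z_j=0$, that is, $\int_0^\infty Z_j\,dY_j=0$.
\end{enumerate}
An SRBM with data $(\theta,\Gamma,R)$ is such a process together with measures $\{\mathbb{P}_x:x\in\mathbb{R}^d_+\}$ satisfying (i)--(iv) with $\nu=\delta_x$. In the interior $Z$ moves like $X$; on the face $z_j=0$ it is pushed in the direction $R^j$ so as to stay in the orthant. By theorems of Reiman--Williams and Taylor--Williams an SRBM exists if and only if $R$ is completely-$\mathcal S$. A probability measure $\pi$ on $\mathbb{R}^d_+$ is a \emph{stationary distribution} if $\pi(A)=\int\mathbb{P}_x\{Z(t)\in A\}\,\pi(dx)$ for all Borel $A$ and all $t\ge0$; then $Z$ is stationary under $\mathbb{P}_\pi$.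

\subsection{The rate function}

How likely is it that the stationary process is found near $uv$, with $v\in\mathbb{R}^d_+$ and $u$ large? A natural guess is that it started near $0$ a time $uT$ earlier and was brought to $uv$ by an atypical driving path. On the scale $u$ in space and time, $X$ follows a given path $\phi$ with probability about $\exp(-\frac u2\int(\dot\phi-\theta)'\Gamma^{-1}(\dot\phi-\theta)\,dt)$, and one optimizes. Accordingly, for $T\ge0$ and an absolutely continuous $\psi:[0,T]\to\mathbb{R}^d_+$ with $\psi(0)=0$ let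
\[
I_T(\psi)=\inf_\phi\ \frac12\int_0^T(\dot\phi(t)-\theta)'\Gamma^{-1}(\dot\phi(t)-\theta)\,dt ,
\]
where $\phi$ ranges over the absolutely continuous paths $[0,T]\to\mathbb{R}^d$ with $\phi(0)=0$ for which there is a continuous $\eta:[0,T]\to\mathbb{R}^d$ with $\eta(0)=0$, each $\eta_j$ nondecreasing and increasing only when $\psi_j=0$, and $\psi=\phi+R\eta$ (with $\inf\emptyset=+\infty$). Then let
\[
I(v)=\inf_{T\ge0}\ \inf\{I_T(\psi):\psi(0)=0,\ \psi(T)=v\}.
\]
The question, posed in \cite{LH} under the name \emph{General Large Deviations Principle}, is whether for every SRBM with completely-$\mathcal S$ matrix $R$ and a stationary distribution $\pi$, and every measurable $A\subset\mathbb{R}^d_+$,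
\begin{align}
\limsup_{u\to\infty}\tfrac1u\log\mathbb{P}_\pi(Z(0)/u\in A)&\le-\inf_{v\in\bar A}I(v),\label{UB}\\
\liminf_{u\to\infty}\tfrac1u\log\mathbb{P}_\pi(Z(0)/u\in A)&\ge-\inf_{v\in A^o}I(v),\label{LB}
\end{align}
with closure and interior taken relative to $\mathbb{R}^d_+$.

For $d=1$, $\Gamma=R=1$ and $\theta=-\mu<0$ the guess is right. The stationary law is exponential with rate $2\mu$. A straight path to $v$ with speed $w$ costs $\frac{(w+\mu)^2}{2w}v=\bigl(2\mu+\frac{(w-\mu)^2}{2w}\bigr)v$, which is least, equal to $2\mu v$, at $w=\mu$; Theorem~\ref{thm:skew} shows that no other path does better.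

In general there is a reason for doubt. The definition of $I_T$ lets us choose \emph{any} reflected path $\psi$ compatible with the driver $\phi$. If $\phi$ determined $\psi$, continuously, one would expect no harm from this. For completely-$\mathcal S$ matrices it need not (Section~\ref{sec:spiral} has an example), and the process may refuse to follow the $\psi$ that the infimum prefers.

\subsection{Results}

Let $d\ge4$ and $\kappa>0$. We consider $\Gamma=I_d$ (the identity matrix),
\begin{equation}\label{data}
R=\begin{pmatrix}1&3&0&0\\0&1&3&0\\3&0&1&0\\4&4&4&1\end{pmatrix}\oplus I_{d-4},\qquad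
\theta=\theta^\kappa=(-1,-4,-4,-(9+2\kappa),-1,\dots,-1)' .
\end{equation}
Let $e_i$ be the $i$-th unit vector. Since $R\ge0$ has unit diagonal, $\tilde R(1,\dots,1)'>0$ for every principal submatrix, so $R$ is completely-$\mathcal S$. In fact $R$ is a $P$-matrix (all principal minors are positive): the principal minors of the leading $3\times3$ block of order $1$, $2$ and $3$ equal $1$, $1$ and $28$, and the rest of $R$ is block triangular with unit diagonal.

\begin{theorem}\label{thm:main}
Let $d\ge4$ and $\kappa=1$, so that $\theta=(-1,-4,-4,-11,-1,\dots,-1)'$. The SRBM with data \eqref{data} has a stationary distribution. Let $A=\{z\in\mathbb{R}^d_+:|z-e_4|<1/6400\}$. Then for every stationary distribution $\pi$,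
\[
\limsup_{u\to\infty}\tfrac1u\log\mathbb{P}_\pi(Z(0)/u\in A)\le-\bigl(1+\tfrac1{6400}\bigr)<-1\le-I(e_4)\le-\inf_{v\in A^o}I(v).
\]
Hence \eqref{LB} fails in every dimension $d\ge4$.
\end{theorem}

\begin{theorem}\label{thm:family}
Let $d\ge4$. For every $\kappa>0$ the SRBM with data \eqref{data} has a stationary distribution, and $I(e_4)\le\kappa$. If $7\kappa^2+35\kappa-26>0$, that is, $\kappa>\frac{-35+\sqrt{1953}}{14}\approx0.657$, then there are $\varepsilon>0$ and a relatively open neighborhood $A$ of $e_4$ in $\mathbb{R}^d_+$ such that $\limsup_u\frac1u\log\mathbb{P}_\pi(Z(0)/u\in A)\le-(\kappa+\varepsilon)$ for every stationary distribution $\pi$, so that \eqref{LB} fails.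
\end{theorem}

For a classical family of data, on the other hand, $I$ is correct.

\begin{theorem}\label{thm:skew}
Let $d\ge1$ and $\Lambda=\mathrm{diag}(\Gamma_{11},\dots,\Gamma_{dd})$. Suppose that $2\Gamma=R\Lambda+\Lambda R'$ and $\gamma:=-2\Lambda^{-1}R^{-1}\theta>0$. Then $I(v)=\gamma\cdot v$ for all $v\in\mathbb{R}^d_+$. Consequently \eqref{UB} and \eqref{LB} hold whenever $\pi(dz)=\prod_i\gamma_ie^{-\gamma_iz_i}\,dz$ is the stationary distribution.
\end{theorem}

That $\pi$ is stationary for such data is the classical product-form theorem for skew-symmetric data \cite{W}; for $d=1$ it is elementary. The hypothesis forces $R_{jj}=1$. This is only a normalization: if $R$ has positive diagonal, rescaling the $Y_j$ makes $R_{jj}=1$ and changes neither $Z$ nor $I$. For $d=1$ we get $R=1$, and the hypotheses reduce to $\theta<0$. They then follow from the existence of a stationary distribution $\pi$: if $\theta\ge0$, then $Z(t)\ge X(t)\ge X(t)-X(0)-\theta t$, a centered Gaussian variable of variance $\Gamma t$, so stationarity and $t\to\infty$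 give $\pi((K,\infty))\ge\frac12$ for every $K$, which is absurd.

We make no claim about general data in $d=2,3$, nor about \eqref{UB} for the data \eqref{data}.

\section{The mechanism for \texorpdfstring{$\kappa=1$}{kappa = 1}, by hand}\label{sec:mech}

In this section $d=4$ and $\theta=(-1,-4,-4,-11)$, except for one remark on $d>4$.

\subsection{A cheap path along the fourth axis}\label{sec:cheap}

Let $p=(-1,-1,-1,1)$ and $\beta=\theta+p=(-2,-5,-5,-10)$. Drive the system with $\phi(t)=\beta t$ and push with $\eta(t)=(\frac87,\frac27,\frac{11}7,0)t$. The components of $\dot\phi+R\dot\eta$ are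
\[
-2+\tfrac87+\tfrac67=0,\qquad -5+\tfrac27+\tfrac{33}7=0,\qquad -5+\tfrac{24}7+\tfrac{11}7=0,\qquad -10+4\cdot3=2 .
\]
So $\psi(t)=2te_4$. The path is admissible, since $\psi_1=\psi_2=\psi_3\equiv0$ and $\eta_4\equiv0$. It costs $\frac12|\beta-\theta|^2=\frac12|p|^2=2$ per unit time and reaches $e_4$ at $T=\frac12$. Hence $I(e_4)\le1$. (For $d>4$ take $\phi_i=-t$, $\eta_i=t$, $\psi_i=0$ for $i>4$, at no cost.)

\subsection{The same driver spirals away from the axis}\label{sec:spiral}

The first three coordinates form an autonomous system. Write its drift as $-m$. If only $z_k=0$, the coordinate $k$ is held at $0$ by pushing at rate $m_k$, and the resulting velocities are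
\begin{equation}\label{faces}
\begin{aligned}
z_1=0:&\quad(0,\ -m_2,\ 3m_1-m_3),\\
z_2=0:&\quad(3m_2-m_1,\ 0,\ -m_3),\\
z_3=0:&\quad(-m_1,\ 3m_3-m_2,\ 0).
\end{aligned}
\end{equation}
Under the driver $\beta$ we have $m=(2,5,5)$ and the velocities $(0,-5,1)$, $(13,0,-5)$, $(-2,10,0)$. Start on the third axis at $(0,0,c)$. Along $z_2=0$ the path reaches $(\frac{13}5c,0,0)$ after time $\frac15c$; then along $z_3=0$ it reaches $(0,13c,0)$ after a further $\frac{13}{10}c$; then along $z_1=0$ it reaches $(0,0,\frac{13}5c)$ after a further $\frac{13}5c$. One cycle takes time $4.1\,c$ and multiplies the distance to the origin by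
\[
\tfrac{13}5\cdot\tfrac{10}2\cdot\tfrac15=\tfrac{13}5>1 .
\]
See Figure~\ref{fig}. Followed backward in time, the spiral shrinks to the origin: all earlier cycles together take the finite time $4.1\,c\sum_{n\ge1}(5/13)^n$. So the driver $-mt$, started at $0$, admits a solution that leaves the origin along this spiral, and also the solution that stays at $0$. The rate function uses the second. The picture suggests that the process follows the first, and can be kept near the fourth axis only at an extra cost. Under the true drift, $m=(1,4,4)$ and the velocity on $z_1=0$ is $(0,-4,-1)$: the third coordinate no longer grows there, and the spiral is broken. This is why a stationary distribution can exist (Section~\ref{sec:stab}).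

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[->] (0,0)--(90:3.1) node[above]{$z_3$};
\draw[->] (0,0)--(210:3.1) node[below left]{$z_1$};
\draw[->] (0,0)--(330:3.1) node[below right]{$z_2$};
\draw[thick] (90:0.148)--(210:0.385)--(330:0.385)--(90:0.385);
\draw[thick,->] (90:0.385)--(210:1);
\draw[thick,->] (210:1)--(330:1);
\draw[thick,->] (330:1)--(90:1);
\draw[thick,->] (90:1)--(210:2.6);
\draw[thick,->] (210:2.6)--(330:2.6);
\draw[thick,->] (330:2.6)--(90:2.6);
\node at (150:1.9) {$z_2=0$};
\node at (270:1.8) {$z_3=0$};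
\node at (30:2.1) {$z_1=0$};
\end{tikzpicture}
\caption{The boundary of the octant $\{(z_1,z_2,z_3)\ge0\}$, seen from inside, with the reflected path driven by the constant drift $(-2,-5,-5)$ for the reflection matrix with columns $(1,0,3)$, $(3,1,0)$, $(0,3,1)$. Each sector is the face labeled in it. The plotted values on the $z_2$-axis are divided by five. Each turn enlarges the path by the factor $13/5$.}
\label{fig}
\end{figure}

\subsection{One exponential is not enough; three are}\label{sec:three}

Let $W(t)=X(t)-X(0)-\theta t$, which by (iii) is a standard $\{\mathcal F_t\}$-Brownian motion, and let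
\[
H(\alpha)=\tfrac12|\alpha|^2+\theta\cdot\alpha .
\]
It\^o's formula gives, for $f(z)=e^{\alpha\cdot z}$,
\begin{equation}\label{ito}
df(Z)=f(Z)\Bigl[\alpha\cdot dW+H(\alpha)\,dt+\sum_j\alpha\cdot R^j\,dY_j\Bigr].
\end{equation}
If $H(\alpha)<0$ and the push terms are controlled, stationarity gives $E_\pi e^{\alpha\cdot Z(0)}<\infty$, and hence a decay rate arbitrarily close to $\alpha_4$ for small neighborhoods of $e_4$. The push $Y_4$ is easy to control (on $z_4=0$ the function $f$ is bounded if $\alpha_1,\alpha_2,\alpha_3\le0$). For the other three we would ask $\alpha\cdot R^j\le0$, $j\le3$. These requirements can never give $\alpha_4>1$, even if $H(\alpha)=0$ is allowed. Indeed, using the path of Section~\ref{sec:cheap} and $|p|^2=4$,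
\[
2\alpha_4=\alpha\cdot\Bigl(\beta+\sum_{j\le3}\dot\eta_jR^j\Bigr)\le\alpha\cdot\beta=H(\alpha)-\tfrac12|\alpha|^2+\alpha\cdot p=H(\alpha)+2-\tfrac12|\alpha-p|^2\le2 ,
\]
with equality only for $\alpha=p$. The vector $p$ is exactly the borderline case: $H(p)=0$ and $p\cdot R^j=0$ for $j\le3$. Its exponent is $1$, the cost of the cheap path.

The cheap path blocks us because it uses all three pushes at one point. But at a point where only $z_k=0$, only the inequality $\alpha\cdot R^k\le0$ is tested. So we use three vectors $\alpha_k=p+s\delta_k$, with small $s>0$, and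
\[
h(z)=\min_{k\le3}\alpha_k\cdot z ,
\]
arranged so that $\alpha_k$ is the active one on the face $z_k=0$. Taking a minimum costs nothing: its kinks can only decrease the drift of $e^{h(Z)}$. And the places where two of the first three coordinates vanish, where the tie between the $\alpha_k$ would matter, turn out to carry no push at all. Since $H(p+s\delta)=s\,\beta\cdot\delta+\frac{s^2}2|\delta|^2$, it remains to find
\begin{equation}\label{want}
\beta\cdot\delta_k<0,\qquad\delta_k\cdot R^k\le0\quad(k\le3),\qquad\text{fourth component of }\delta_k\text{ positive.}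
\end{equation}
The spiral provides them. The linear function $6z_1+2z_2+14z_3$ increases along each of its pieces: its rates on the faces $z_1=0$, $z_2=0$, $z_3=0$ are
\[
-10+14=4,\qquad 78-70=8,\qquad -12+20=8 .
\]
We let $\delta_k$ be minus this function in the first three coordinates, except that its $k$-th coefficient is replaced by a positive number $u_k$, and we add a small fourth component. In the first three coordinates the velocity on the face $z_k=0$ is $\beta+m_kR^k$, and its $k$-th component is $0$. Hence $\beta\cdot\delta_k+m_k\,\delta_k\cdot R^k$ is, up to the contribution of the small fourth component, minus the rate just computed, whatever $u_k$ is. The choice of $u_k$ only divides this negative number between the two expressions in \eqref{want}. Explicitly, we take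
\begin{equation}\label{deltas}
\delta_1=(41,-2,-14,\tfrac14),\qquad\delta_2=(-6,17,-14,\tfrac14),\qquad\delta_3=(-6,-2,5,\tfrac14).
\end{equation}
Section~\ref{sec:choice} checks \eqref{want} and shows that such a choice exists as soon as one turn of the spiral expands.

\section{Existence of a stationary distribution}\label{sec:stab}

A \emph{fluid path} for $(\theta,R)$ from $x\in\mathbb{R}^d_+$ is a pair $(z,y)$ of continuous functions on $[0,\infty)$ with $z(t)=x+\theta t+Ry(t)\ge0$, $y(0)=0$, $y_j$ nondecreasing and $\int z_j\,dy_j=0$ for each $j$. We use the theorem of Dupuis and Williams \cite{DW}: \emph{if $R$ is completely-$\mathcal S$ and, for every $x\in\mathbb{R}^d_+$, every fluid path from $x$ satisfies $z(t)\to0$ as $t\to\infty$, then the SRBM is positive recurrent and has a unique stationary distribution.}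

\begin{proposition}\label{prop:stab}
For every $d\ge4$ and $\kappa>0$, every fluid path for the data \eqref{data}, from every $x\in\mathbb{R}^d_+$, reaches $0$ in finite time and stays there. Hence a stationary distribution exists.
\end{proposition}

\begin{proof}
\emph{Fluid paths are Lipschitz.} Let $s<t$ with $y_j(t)>y_j(s)$, and let $\tau$ be the largest point of the support of the measure $dy_j$ restricted to $[s,t]$. Then $z_j(\tau)=0$, because $dy_j$ does not charge the open set $\{z_j>0\}$, and $y_j(t)=y_j(\tau)$. Since $R\ge0$, $R_{jj}=1$ and $z_j(s)\ge0$,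
\[
0=z_j(\tau)\ge\theta_j(\tau-s)+y_j(\tau)-y_j(s),
\]
so $y_j(t)-y_j(s)\le|\theta_j|(t-s)$. Thus $y$ and $z$ are Lipschitz.

\emph{The first three coordinates.} For a.e.\ $t$ and every $i$: if $z_i(t)>0$ then $\dot y_i(t)=0$; if $z_i(t)=0$ then $\dot z_i(t)=0$, because $t$ is an interior minimum of $z_i\ge0$. Moreover
\[
\dot z_1=-1+\dot y_1+3\dot y_2,\qquad\dot z_2=-4+\dot y_2+3\dot y_3,\qquad\dot z_3=-4+3\dot y_1+\dot y_3 .
\]
So the set $N=\{i\le3:z_i(t)=0\}$ determines the derivatives for a.e.\ $t$:
\begin{center}
\begin{tabular}{lll}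
$N$&$(\dot y_1,\dot y_2,\dot y_3)$&$(\dot z_1,\dot z_2,\dot z_3)$\\\hline
$\emptyset$&$(0,0,0)$&$(-1,-4,-4)$\\
$\{1\}$&$(1,0,0)$&$(0,-4,-1)$\\
$\{2\}$&$(0,4,0)$&$(11,0,-4)$\\
$\{3\}$&$(0,0,4)$&$(-1,8,0)$\\
$\{1,3\}$&$(1,0,1)$&$(0,-1,0)$\\
$\{1,2,3\}$&$\frac1{28}(25,1,37)$&$(0,0,0)$
\end{tabular}
\end{center}
The cases $N=\{1,2\}$ and $N=\{2,3\}$ would need $\dot y_1=-11$ (with $\dot y_2=4$) and $\dot y_2=-8$ (with $\dot y_3=4$), so they occur only for a null set of times.

We look for a positive linear function that decreases in every row except the last. The rows $\{2\}$ and $\{3\}$ ask for weights $a,b,c$ with $11a<4c$ and $8b<a$, and $V=10z_1+z_2+30z_3$ qualifies. In the first five rows $\dot V$ equals $-134,-34,-10,-2,-1$. So $\dot V\le-1$ a.e.\ on $\{V>0\}$. Hence $V$ vanishes from time $V(x)$ at the latest and forever after.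

\emph{The other coordinates.} From then on $\dot y_1+\dot y_2+\dot y_3=\frac{63}{28}=\frac94$ a.e., so $\dot z_4=-(9+2\kappa)+9=-2\kappa<0$ a.e.\ on $\{z_4>0\}$. For $i>4$, $\dot z_i=-1$ a.e.\ on $\{z_i>0\}$. All coordinates reach $0$ and stay there.
\end{proof}

This is where $\kappa>0$ is used: the pushes that hold the first three coordinates at $0$ lift the fourth at rate $9$, and the downward drift of the fourth must exceed that.

\section{A tail bound from three exponentials}

Throughout this section $d\ge4$ and $\kappa>0$ are arbitrary, $Z$ is the SRBM with data \eqref{data}, and $\pi$ is a stationary distribution. As in Section~\ref{sec:three}, but now with $\theta=\theta^\kappa$ in $\mathbb{R}^d$, we put $W(t)=X(t)-X(0)-\theta t$ and $H(\alpha)=\frac12|\alpha|^2+\theta\cdot\alpha$; equation \eqref{ito} holds, with $j$ running from $1$ to $d$. Vectors of $\mathbb{R}^4$ are extended by zeros when $d>4$.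

\subsection{No push where two coordinates vanish}

At points with $z_i=z_j=0$, several push terms of \eqref{ito} would have to be controlled by one vector $\alpha$. The next lemma says that no pushing happens there. It is a case of a theorem of Reiman and Williams \cite{RW}; since $R\ge0$ and $\Gamma=I_d$, there is a short proof, which rests on the fact that $\log|\cdot|$ is harmonic in the plane.

\begin{lemma}\label{lem:corner}
Let $i\ne j$. Then $\mathbb{P}_\pi$-a.s.\ $\displaystyle\int_0^\infty1_{\{Z_i=Z_j=0\}}\,dY_i=0$.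
\end{lemma}

\begin{proof}
First, $Z_i$ is a continuous semimartingale with $d\langle Z_i\rangle=ds$, so its local time $L^0_t(Z_i)=\lim_{\varepsilon\downarrow0}\varepsilon^{-1}\int_0^t1_{\{0\le Z_i<\varepsilon\}}\,ds$ is finite \cite[Ch.~VI, Cor.~1.9]{RY}. Hence $\{s:Z_i(s)=0\}$ has Lebesgue measure $0$ a.s.

For $0<\varepsilon<1$ put $\rho^2=(z_i+\varepsilon)^2+(z_j+\varepsilon)^2$ and $g_\varepsilon=\varepsilon\log\rho$. This is a smooth function near $\mathbb{R}^d_+$ which depends only on $z_i,z_j$ and is harmonic. Its gradient has $(i,j)$-components $\varepsilon\rho^{-2}(z_i+\varepsilon,z_j+\varepsilon)\ge0$ and other components $0$; so $|\nabla g_\varepsilon|=\varepsilon/\rho\le1/\sqrt2$ on $\mathbb{R}^d_+$, since $\rho\ge\sqrt2\,\varepsilon$ there. As $\varepsilon\to0$ the gradient tends to $0$ at every point of $\mathbb{R}^d_+$ with $(z_i,z_j)\ne0$, while at points with $z_i=z_j=0$ its $(i,j)$-components are $(\frac12,\frac12)$ for all $\varepsilon$.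

Fix $n,t$, let $G=\{|Z(0)|<n\}$ and $\sigma=\inf\{s:|Z(s)|\ge n\}$. By It\^o's formula, in which the second-order term vanishes because $g_\varepsilon$ is harmonic and the stochastic integral has a bounded integrand,
\[
E\,1_G\bigl[g_\varepsilon(Z(t\wedge\sigma))-g_\varepsilon(Z(0))\bigr]=E\,1_G\int_0^{t\wedge\sigma}\theta\cdot\nabla g_\varepsilon(Z)\,ds+\sum_lE\,1_G\int_0^{t\wedge\sigma}\nabla g_\varepsilon(Z)\cdot R^l\,dY_l ;
\]
all terms of the last sum are nonnegative, as $R\ge0$ and $\nabla g_\varepsilon\ge0$, and they are finite because the other terms are. Now let $\varepsilon\to0$. The left side tends to $0$, because $|g_\varepsilon|\le\varepsilon\bigl(|\log(\sqrt2\,\varepsilon)|+\log(n+2)\bigr)$ on $\{z\in\mathbb{R}^d_+:|z|\le n\}$. The drift term tends to $0$ by dominated convergence, since $Z_i(s)>0$ for a.e.\ $s$. So each term of the sum tends to $0$. On $\{z_i=z_j=0\}$ we have $\nabla g_\varepsilon\cdot R^i=\frac12(R_{ii}+R_{ji})\ge\frac12$ for every $\varepsilon$. Therefore $E\,1_G\int_0^{t\wedge\sigma}1_{\{Z_i=Z_j=0\}}\,dY_i=0$.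 Let $n\to\infty$ and then $t\to\infty$.
\end{proof}

\subsection{The tail criterion}

\begin{proposition}\label{prop:tail}
Let $\alpha_1,\alpha_2,\alpha_3\in\mathbb{R}^4$ and $h(z)=\min_{k\le3}\alpha_k\cdot z$. Suppose that
\begin{enumerate}
\item[(a)] $H(\alpha_k)<0$ for $k\le3$;
\item[(b)] $\alpha_k\cdot R^k\le0$ for $k\le3$;
\item[(c)] the first three components of each $\alpha_k$ are $\le0$, and the fourth components are all equal to one number $a>0$;
\item[(d)] if $z\in\mathbb{R}^d_+$ has $z_k=0$ for some $k\le3$ and the other two of $z_1,z_2,z_3$ are positive, then $k$ is the only index with $\alpha_k\cdot z=h(z)$.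
\end{enumerate}
Then $E_\pi e^{h(Z(0))}<\infty$. If moreover $|\alpha_k|\le L$ for all $k$, then for every $\rho>0$ the set $A=\{z\in\mathbb{R}^d_+:|z-e_4|<\rho\}$ satisfies
\[
\limsup_{u\to\infty}\tfrac1u\log\mathbb{P}_\pi(Z(0)/u\in A)\le-(a-L\rho).
\]
\end{proposition}

\begin{proof}
Let $c>0$ be such that $H(\alpha_k)\le-c$ for all $k$, and let $f_k(z)=e^{\alpha_k\cdot z}$, $f=e^h=f_1\wedge f_2\wedge f_3$. The plan is to show that $f(Z)$ has drift at most $-cf(Z)$, apart from a bounded contribution of $Y_4$, and then to use stationarity.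

\emph{The equation for $f(Z)$.} Write $U\wedge U'=U-(U-U')^+$. Tanaka's formula \cite{RY} for $(U-U')^+$ gives, for continuous semimartingales,
\[
d(U\wedge U')=1_{\{U\le U'\}}\,dU+1_{\{U>U'\}}\,dU'-\tfrac12\,dL^0(U-U').
\]
Apply this first to $f_1\wedge f_2$, then to $(f_1\wedge f_2)\wedge f_3$. With $k(z)$ the smallest index attaining $\min_kf_k(z)$, equation \eqref{ito} yields
\[
df(Z)=f(Z)\Bigl[\alpha_{k(Z)}\cdot dW+H(\alpha_{k(Z)})\,dt+\sum_{j\le4}\alpha_{k(Z)}\cdot R^j\,dY_j\Bigr]-dB ,
\]
where $B$ is nondecreasing, being a sum of integrals of nonnegative functions against local times. The indices $j>4$ are absent because $R^j=e_j$ is then orthogonal to every $\alpha_k$.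

\emph{The push terms.} Let $j\le3$. By (iv) and Lemma~\ref{lem:corner}, at $dY_j$-almost every time $Z_j=0$ and the other two of $Z_1,Z_2,Z_3$ are positive. There $k(Z)=j$ by (d), so the coefficient is $\alpha_j\cdot R^j\le0$ by (b). For $j=4$ we have $R^4=e_4$ and $\alpha_k\cdot R^4=a$, while $f\le1$ on $\{z_4=0\}$ by (c).

\emph{Truncation.} Let $\chi_n(x)=nx/(n+x)$ for $x\ge0$. Then $0\le\chi_n\le n$, $0\le\chi_n'\le1$, $\chi_n''\le0$, and $x\chi_n'(x)=xn^2/(n+x)^2$ is at most $n$ and increases to $x$ as $n\to\infty$. It\^o's formula and the bounds above give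
\[
\chi_n(f(Z(1)))\le\chi_n(f(Z(0)))+M-c\int_0^1\chi_n'(f(Z(s)))f(Z(s))\,ds+a\,Y_4(1),
\]
where $M$ is a stochastic integral with bounded integrand, hence has mean $0$. By stationarity the two $\chi_n$ terms have the same finite expectation, and
\[
E_\pi\bigl[\chi_n'(f(Z(0)))f(Z(0))\bigr]\le\tfrac ac\,E_\pi Y_4(1).
\]

\emph{The mean of $Y_4(1)$.} Suppose $Y_4(1)>0$, and let $\tau\le1$ be the largest point of the support of $dY_4$ restricted to $[0,1]$. Since $R\ge0$, $0=Z_4(\tau)\ge X_4(\tau)+Y_4(\tau)$; as $X_4(0)=Z_4(0)\ge0$, this gives $Y_4(1)=Y_4(\tau)\le X_4(0)-X_4(\tau)$. So $Y_4(1)\le\sup_{s\le1}(X_4(0)-X_4(s))$, which has finite mean. Letting $n\to\infty$, monotone convergence gives $E_\pi f(Z(0))<\infty$.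

\emph{The tail.} We have $h(e_4)=a$, and $h$ is $L$-Lipschitz, so $h\ge a-L\rho$ on $A$. Since $h(uz)=uh(z)$ for $u>0$, $h\ge u(a-L\rho)$ on $uA$, and Markov's inequality gives $\mathbb{P}_\pi(Z(0)\in uA)\le e^{-u(a-L\rho)}E_\pi e^{h(Z(0))}$.
\end{proof}

\section{Choosing the three vectors}\label{sec:choice}

Let $\kappa>0$ and
\[
p=\kappa(-1,-1,-1,1),\qquad m=(1+\kappa,4+\kappa,4+\kappa),\qquad\beta=\theta+p=(-m_1,-m_2,-m_3,-9-\kappa)
\]
(first four components). Then $p\cdot R^j=\kappa(-1-3+4)=0$ for $j\le3$, and $H(p)=2\kappa^2+\kappa(9-(9+2\kappa))=0$.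

For $n_k,u_k,\epsilon,s>0$ let
\begin{equation}\label{form}
\delta_k=-(n_1,n_2,n_3,0)+(n_k+u_k)e_k+\epsilon e_4,\qquad\alpha_k=p+s\delta_k\qquad(k\le3).
\end{equation}
Then $H(\alpha_k)=s\,\beta\cdot\delta_k+\frac{s^2}2|\delta_k|^2$ and $\alpha_k\cdot R^k=s\,\delta_k\cdot R^k$, with
\begin{equation}\label{formulas}
\begin{aligned}
\beta\cdot\delta_1&=-m_1u_1+m_2n_2+m_3n_3-(9+\kappa)\epsilon,&\delta_1\cdot R^1&=u_1-3n_3+4\epsilon,\\
\beta\cdot\delta_2&=-m_2u_2+m_1n_1+m_3n_3-(9+\kappa)\epsilon,&\delta_2\cdot R^2&=u_2-3n_1+4\epsilon,\\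
\beta\cdot\delta_3&=-m_3u_3+m_1n_1+m_2n_2-(9+\kappa)\epsilon,&\delta_3\cdot R^3&=u_3-3n_2+4\epsilon.
\end{aligned}
\end{equation}
Condition (d) of Proposition~\ref{prop:tail} always holds: $h(z)=\min_k\alpha_k\cdot z$ is the sum of a linear function and $s\min_k(n_k+u_k)z_k$, and if $z_k=0$ while the other two are positive, this minimum is $0$ and is attained only at $k$. The fourth component of each $\alpha_k$ is $a=\kappa+s\epsilon>\kappa$. Only (a), (b) and the signs in (c) remain to be checked.

\begin{proof}[Proof of Theorem~\ref{thm:main}]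
A stationary distribution exists by Proposition~\ref{prop:stab}, and $I(e_4)\le1$ by Section~\ref{sec:cheap}. Take $\kappa=1$, $n=(6,2,14)$, $u=(41,17,5)$, $\epsilon=\frac14$ and $s=\frac1{400}$; this gives the vectors \eqref{deltas}. Here $m=(2,5,5)$, and \eqref{formulas} gives
\begin{align*}
\beta\cdot\delta_1&=-82+10+70-2.5=-4.5,&\delta_1\cdot R^1&=41-42+1=0,\\
\beta\cdot\delta_2&=-85+12+70-2.5=-5.5,&\delta_2\cdot R^2&=17-18+1=0,\\
\beta\cdot\delta_3&=-25+12+10-2.5=-5.5,&\delta_3\cdot R^3&=5-6+1=0.
\end{align*}
So (b) holds. The numbers $|\delta_1|^2,|\delta_2|^2,|\delta_3|^2$ are below $1882$, $522$, $66$. Hence $H(\alpha_1)<-0.01125+0.00589<0$ and $H(\alpha_2),H(\alpha_3)<-0.01375+0.00164<0$, which is (a). The first three components of the $\alpha_k$ are at most $-1+\frac{41}{400}<0$, and $a=1+\frac1{1600}$; this is (c). Finally $|\alpha_k|\le2+\frac{44}{400}<3=:L$. Proposition~\ref{prop:tail} with $\rho=\frac1{6400}$ gives the decay rate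
\[
a-L\rho=1+\tfrac4{6400}-\tfrac3{6400}=1+\tfrac1{6400}.
\]
Since $A$ is open in $\mathbb{R}^d_+$ and contains $e_4$, $\inf_{A^o}I\le I(e_4)\le1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
A stationary distribution exists by Proposition~\ref{prop:stab}.

\emph{The bound $I(e_4)\le\kappa$.} Let $\dot\phi=\beta$ and $\dot\eta=\frac1{28}(25,1,37,0)+\frac\kappa4(1,1,1,0)$ in the first four coordinates. The leading $3\times3$ block of $R$ maps $\frac1{28}(25,1,37)$ to $(1,4,4)$ (last row of the table in Section~\ref{sec:stab}) and $\frac\kappa4(1,1,1)$ to $\kappa(1,1,1)$, so the first three components of $\dot\phi+R\dot\eta$ vanish. The fourth is $-9-\kappa+4\bigl(\frac94+\frac{3\kappa}4\bigr)=2\kappa$. Thus $\psi(t)=2\kappa te_4$ is admissible, at cost rate $\frac12|p|^2=2\kappa^2$, and reaches $e_4$ at $T=\frac1{2\kappa}$ with cost $\kappa$. Coordinates $i>4$ are kept at $0$ at no cost as in Section~\ref{sec:cheap}.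

\emph{The tail.} Assume $7\kappa^2+35\kappa-26>0$. At $\kappa=\frac12$ this polynomial is negative and it increases on $(0,\infty)$, so $2\kappa>1$. The three growth rates in \eqref{faces},
\[
3m_1-m_3=2\kappa-1,\qquad3m_2-m_1=2\kappa+11,\qquad3m_3-m_2=2\kappa+8,
\]
are therefore positive, and one turn of the spiral expands by
\begin{equation}\label{gain}
\frac{3m_1-m_3}{m_2}\cdot\frac{3m_2-m_1}{m_3}\cdot\frac{3m_3-m_2}{m_1}=\frac{2(2\kappa-1)(2\kappa+11)}{(\kappa+4)(\kappa+1)} ,
\end{equation}
which exceeds $1$ because $2(4\kappa^2+20\kappa-11)>\kappa^2+5\kappa+4$ is our assumption. We want $n_1z_1+n_2z_2+n_3z_3$ to increase on each face, that is,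
\begin{equation}\label{growth}
n_3(3m_1-m_3)>m_2n_2,\qquad n_1(3m_2-m_1)>m_3n_3,\qquad n_2(3m_3-m_2)>m_1n_1 .
\end{equation}
These are lower bounds for the ratios $n_3/n_2$, $n_1/n_3$, $n_2/n_1$, whose product is $1$, while the product of the bounds is the inverse of \eqref{gain} and hence less than $1$. Multiplying each bound by the cube root of \eqref{gain} gives admissible ratios with product $1$, so positive $n_1,n_2,n_3$ satisfying \eqref{growth} exist. The inequalities \eqref{growth} say exactly that the intervals
\[
\Bigl(\tfrac{m_2n_2+m_3n_3}{m_1},\,3n_3\Bigr),\qquad\Bigl(\tfrac{m_1n_1+m_3n_3}{m_2},\,3n_1\Bigr),\qquad\Bigl(\tfrac{m_1n_1+m_2n_2}{m_3},\,3n_2\Bigr)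
\]
are nonempty. Choose $u_1,u_2,u_3$ in them. By \eqref{formulas}, for small $\epsilon>0$ we have $\beta\cdot\delta_k<0$ and $\delta_k\cdot R^k<0$ for all $k$. Then for small $s>0$ conditions (a) and (b) hold, and so does (c), since the first three components of $p$ are $-\kappa<0$. Apply Proposition~\ref{prop:tail} with $L=\max_k|\alpha_k|$ and $\rho=\frac{s\epsilon}{2L}$, none of which depends on $\pi$: the decay rate is at least $\kappa+s\epsilon-\frac12s\epsilon=\kappa+\frac12s\epsilon$. Finally $\inf_{A^o}I\le I(e_4)\le\kappa$, so \eqref{LB} fails.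
\end{proof}

\section{Skew-symmetric data}

We turn to Theorem~\ref{thm:skew}. For $d=1$, $\Gamma=R=1$, $\theta=-\mu$ the idea is one line: since $\dot\eta\dot\psi=0$,
\[
\tfrac12(\dot\psi-\dot\eta+\mu)^2=2\mu\dot\psi+\tfrac12(\dot\psi+\dot\eta-\mu)^2 .
\]
The left side is the cost rate; the first term on the right integrates to $2\mu v$; the square vanishes when $\psi$ is the time reversal of a path that falls from $v$ at speed $\mu$. In general the square is the cost rate of the time-reversed path for a \emph{dual} set of data, and skew-symmetry is what makes the cross terms cancel.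

\begin{proof}[Proof of Theorem~\ref{thm:skew}]
The symmetric part of $R\Lambda$ is $\Gamma$, which is positive definite, so $R$ is invertible. Put
\[
R^*=\Lambda R'\Lambda^{-1},\qquad\theta^*=-\Gamma\gamma-\theta,\qquad Q=R\Lambda-\Lambda R' .
\]
Then $Q'=-Q$, $R+R^*=2\Gamma\Lambda^{-1}$ and $R-R^*=Q\Lambda^{-1}$. From $\theta=-\frac12R\Lambda\gamma$ and $\Gamma=\frac12(R\Lambda+\Lambda R')$ we get $\theta^*=-\frac12\Lambda R'\gamma=-\frac12R^*\Lambda\gamma$ and $\theta^*-\theta=\frac12Q\gamma$.

\medskip\noindent\emph{Lower bound.} Let $\psi=\phi+R\eta$ be admissible on $[0,T]$ with $\psi(0)=0$, $\psi(T)=v$. As $R$ is invertible, $\eta$ is absolutely continuous, and $\dot\eta_j\dot\psi_j=0$ a.e.\ (either $\psi_j>0$ and $\dot\eta_j=0$, or $\psi_j=0$ and $\dot\psi_j=0$). Put $q=\Lambda^{-1}\dot\eta$ and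
\[
a=\dot\phi-\theta=\dot\psi-R\dot\eta-\theta,\qquad b=\dot\psi+R^*\dot\eta+\theta^* .
\]
Then $a-b=\Gamma(\gamma-2q)$ and $a+b=2\dot\psi+\frac12Q(\gamma-2q)$. Since $x\cdot Qx=0$ for all $x$, and $q\cdot\dot\psi=0$,
\[
\tfrac12a'\Gamma^{-1}a-\tfrac12b'\Gamma^{-1}b=\tfrac12(a-b)'\Gamma^{-1}(a+b)=(\gamma-2q)\cdot\dot\psi=\gamma\cdot\dot\psi .
\]
The right side is integrable. Integrating, we obtain, with both sides possibly infinite,
\begin{equation}\label{identity}
\tfrac12\int_0^Ta'\Gamma^{-1}a\,dt=\gamma\cdot v+\tfrac12\int_0^Tb'\Gamma^{-1}b\,dt\ge\gamma\cdot v ,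
\end{equation}
so $I(v)\ge\gamma\cdot v$.

\medskip\noindent\emph{What is needed for equality.} By \eqref{identity} it suffices to find an admissible path to $v$ with $b=0$. With $z(s)=\psi(T-s)$ and $y(s)=\eta(T)-\eta(T-s)$, the equation $b=0$ reads $\dot z=\theta^*+R^*\dot y$. So we need a Lipschitz fluid path for $(\theta^*,R^*)$ from $v$ that reaches $0$ at a finite time $T$; then $\psi(t)=z(T-t)$, $\eta(t)=y(T)-y(T-t)$ and $\phi=\psi-R\eta$ are as required.

\medskip\noindent\emph{Existence of a fluid path.} Existence is a case of a theorem of Bernard and El Kharroubi \cite{BEK}; here is a direct construction, by an implicit time discretization, that also gives the Lipschitz property. Let $M=R^*\Lambda=\Lambda R'$, whose symmetric part is $\Gamma$, and let $\lambda>0$ be the smallest eigenvalue of $\Gamma$; so $x'Mx\ge\lambda|x|^2$. We first show that for every $c\in\mathbb{R}^d$ there is $x\ge0$ with $c+Mx\ge0$ and $x\cdot(c+Mx)=0$. Indeed, for any $r>0$ these conditions mean $x=(x-r(c+Mx))^+$, where $(\cdot)^+$ is taken componentwise and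 does not increase distances; and $|x-rMx|^2\le(1-2r\lambda+r^2\|M\|^2)|x|^2$ for all $x$, so for small $r$ the map $x\mapsto(x-r(c+Mx))^+$ is a contraction of $\mathbb{R}^d_+$ into itself and has a fixed point.

Fix a step $\tau>0$ and put $z^0=v$. Given $z^k\ge0$, choose $x^k\ge0$ with
\[
z^{k+1}:=z^k+\tau\theta^*+Mx^k\ge0,\qquad x^k\cdot z^{k+1}=0 .
\]
Then $\lambda|x^k|^2\le x^k\cdot Mx^k=-x^k\cdot(z^k+\tau\theta^*)\le\tau|\theta^*||x^k|$, so $|x^k|\le\tau|\theta^*|/\lambda$. Interpolate linearly the values $z^k$ and $\sum_{l<k}\Lambda x^l$ at the times $k\tau$. The resulting functions $z^{(\tau)},y^{(\tau)}$ are Lipschitz uniformly in $\tau$ and satisfy $z^{(\tau)}(s)=v+\theta^*s+R^*y^{(\tau)}(s)\ge0$, with $y^{(\tau)}$ nondecreasing from $0$. By the Arzel\`a--Ascoli theorem a sequence $\tau\to0$ gives a limit $(z,y)$, locally uniformly, with the same properties. It remains to check that $y_j$ increases only when $z_j=0$. If $z_j>0$ on $[s,t]$, then $z^{(\tau)}_j>0$ on $[s,t]$ for small $\tau$ in the sequence, so $x^k_j=0$ whenever $(k+1)\tau\in[s,t]$,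 and $y^{(\tau)}_j$ is constant on $[s,t-\tau]$. In the limit $y_j$ is constant on $[s,t]$. So $(z,y)$ is a Lipschitz fluid path.

\medskip\noindent\emph{It reaches $0$.} Let $w=\dot y-\frac12\Lambda\gamma$ and $x=\Lambda^{-1}w$. Then $\dot z=R^*w=Mx$, and $\dot z\cdot\Lambda^{-1}\dot y=0$ a.e., because $\dot z_j\dot y_j=0$ for each $j$ as before. Since $\gamma=2\Lambda^{-1}\dot y-2x$,
\[
\gamma\cdot\dot z=-2x\cdot\dot z=-2x'Mx=-2x'\Gamma x\quad\text{a.e.}
\]
For a.e.\ $s$ with $z(s)\ne0$, some $\dot y_j(s)=0$, so $x_j=-\frac12\gamma_j$ and $\gamma\cdot\dot z\le-\frac\lambda2\min_j\gamma_j^2=:-c<0$. As $\gamma>0$ and $z\ge0$, $z$ reaches $0$ by time $\gamma\cdot v/c$. Hence $I(v)=\gamma\cdot v$.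

\medskip\noindent\emph{Large deviations.} Let $\pi$ be the product of exponential laws in the theorem. If $A$ is empty there is nothing to prove; otherwise let $c=\inf_{v\in\bar A}\gamma\cdot v$. Under $\pi$, $\gamma\cdot Z(0)$ is a sum of $d$ independent exponentials of rate $1$, so
\[
\mathbb{P}_\pi(Z(0)\in uA)\le\mathbb{P}_\pi(\gamma\cdot Z(0)\ge cu)=e^{-cu}\sum_{k<d}\frac{(cu)^k}{k!},
\]
which gives \eqref{UB}. If $v\in A^o$ and $r>0$ is small, then $B=\{z\in\mathbb{R}^d_+:|z-v|<r\}\subset A$, and
\[
\mathbb{P}_\pi(Z(0)\in uA)\ge u^d\prod_i\gamma_i\int_Be^{-u\gamma\cdot z}\,dz\ge u^d\prod_i\gamma_i\,\mathrm{vol}(B)\,e^{-u(\gamma\cdot v+|\gamma|r)} .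
\]
Let $u\to\infty$ and then $r\to0$ to obtain \eqref{LB}.
\end{proof}

\begin{remark}
Under the hypotheses of Theorem~\ref{thm:skew} $R$ is completely-$\mathcal S$, so the SRBM exists. Every principal submatrix of $R\Lambda$ has the form $\tilde R\tilde\Lambda$ and has positive definite symmetric part; the fixed-point argument above, with $M=\tilde R\tilde\Lambda$ and $c=-(1,\dots,1)'$, gives $x\ge0$ with $\tilde R(\tilde\Lambda x)\ge(1,\dots,1)'>0$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{BEK} Bernard and El Kharroubi, \emph{Stochastics} \textbf{34} (1991), 149--183.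
\bibitem{DW} Dupuis and Williams, \emph{Ann. Probab.} \textbf{22} (1994), 680--702.
\bibitem{LH} Ziyu Liang and John J. Hasenbein, Optimal Paths in Large Deviations of Symmetric Reflected Brownian Motion in the Octant, arXiv:1208.1971 (2012).
\bibitem{RW} Reiman and Williams, \emph{Probab. Theory Related Fields} \textbf{77} (1988), 87--97.
\bibitem{RY} Revuz and Yor, Ch.~VI.
\bibitem{W} R. J. Williams, \emph{Probab. Theory Related Fields} \textbf{75} (1987), 459--485.
\end{thebibliography}

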